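# Two linked copies of $M$: why $M\otimes\Phi(k,k+1)$ is not realizable for large $k$

## 1. Projective planes and modules with two linked copies

All cohomology has $\mathbb Z/2=\mathbb F_2$ coefficients, and $\mathcal A$ is the mod 2 Steenrod algebra. Start with $\mathbb{CP}^2$. Its reduced cohomology has basis $u,u^2$ in degrees $2,4$, and $Sq^2u=u^2$ because $Sq^n$ squares classes of degree $n$. No other positive-degree operation can act nontrivially, since it has nowhere to land. In the same way $\mathbb{RP}^2$ has classes in degrees $1,2$ linked by $Sq^1$, $\mathbb{HP}^2$ has classes in degrees $4,8$ linked by $Sq^4$, and the Cayley plane $\mathbb{OP}^2$ has classes in degrees $8,16$ linked by $Sq^8$.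

**Definition.** For $k\ge0$, $\Phi(k,k+1)$ is the $\mathcal A$-module with basis $x$ in degree $2^k$ and $y$ in degree $2^{k+1}$, with $Sq^{2^k}x=y$ and all other positive-degree Steenrod operations acting trivially. Equivalently, it is the subquotient with basis $u^{2^k},u^{2^{k+1}}$ of the free unstable $\mathcal A$-module on a class $u$ of degree $1$.

The four planes have reduced cohomology $\Phi(0,1)$, $\Phi(1,2)$, $\Phi(2,3)$, $\Phi(3,4)$.

Now smash two of them. Let $M=\tilde H^*(\mathbb{RP}^2)$ with basis $v,v^2$ and $Sq^1v=v^2$. By the Künneth theorem $\tilde H^*(\mathbb{RP}^2\wedge\mathbb{CP}^2)=M\otimes\Phi(1,2)$, with basis $vu,\ v^2u,\ vu^2,\ v^2u^2$ in degrees $3,4,5,6$. The Cartan formula gives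
$$Sq^1(vu)=v^2u,\quad Sq^1(vu^2)=v^2u^2,\quad Sq^2(vu)=vu^2,\quad Sq^2(v^2u)=v^2u^2,\quad Sq^3(vu)=v^2u^2 .$$
For instance $Sq^2(vu)=v\,Sq^2u+Sq^1v\,Sq^1u+Sq^2v\,u=vu^2$. So we see two suspended copies of $M$, in degrees $3,4$ and $5,6$, and $Sq^2$ maps the lower copy isomorphically onto the upper one.

This is general. Let $M$ be an $\mathcal A$-module concentrated in finitely many degrees, and suppose $2^k$ exceeds the difference between its top and bottom degrees. Then $Sq^{2^k}$ vanishes on $M$, and the only nonzero term of the Cartan formula gives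
$$Sq^{2^k}(m\otimes x)=m\otimes y .\tag{1}$$
Thus $M\otimes\Phi(k,k+1)$ consists of copies $M_0,M_1$ of $M$, suspended $2^k$ and $2^{k+1}$ times, with $Sq^{2^k}:M_0\cong M_1$.

If $Y$ is a space with $\tilde H^*Y\cong M$, then $Y\wedge\mathbb{OP}^2$ has reduced cohomology $M\otimes\Phi(3,4)$. For $k\ge4$ there is no plane to smash with: we shall see below how $\Phi(k,k+1)$ itself is obstructed. But a realization of $M\otimes\Phi(k,k+1)$ need not be a smash product, and a large $M$ might absorb the obstruction. Can it, for arbitrarily large $k$?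

We say that a spectrum $X$ realizes $N$ if $H^*X\cong N$ as $\mathcal A$-modules; for a space we use $\tilde H^*X$. The Local Realization Conjecture, stated in Nicholas J. Kuhn, "Topological nonrealization results via the Goodwillie tower approach to iterated loopspace homology", arXiv:0806.3281 (2008), says: if $M\ne0$ is concentrated in a finite number of degrees, then for $k\gg0$ no space or spectrum realizes $M\otimes\Phi(k,k+1)$. It is true, with an explicit bound.

**Theorem.** Let $M\ne0$ be an $\mathcal A$-module concentrated in degrees $[b,t]$ (not necessarily finite-dimensional) and let $d=t-b$. If $2^{k-3}>d+1$, then there is no space and no spectrum $X$ (no connectivity or finiteness assumed) with $H^*(X)\cong M\otimes\Phi(k,k+1)$ (reduced cohomology for spaces). In particular the Local Realization Conjecture holds.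

For $M=\mathbb F_2$ we have $d=0$ and the condition is $k\ge4$; the Cayley plane shows that $k=3$ must be left out. Note that $2^{k-3}>d+1$ always forces $k\ge4$ and $2^k>d$. Since $\tilde H^*(X)=H^*(\Sigma^\infty X)$ for a space $X$, we only need to treat spectra.

## 2. Comodules, Ext, and the classes $h_i$

Because $M$ may be infinite-dimensional, we work with homology. Let $H=H\mathbb F_2$, let $H_*,H^*$ have $\mathbb F_2$-coefficients, and let $\mathcal A_*=\mathbb F_2[\xi_1,\xi_2,\dots]$ be the dual Steenrod algebra, $|\xi_i|=2^i-1$. It is a commutative Hopf algebra, and as a ring it is a domain. The product of $\mathcal A$ is dual to the coproduct of $\mathcal A_*$, and the coproduct of $\mathcal A$ (the Cartan formula) is dual to the product of $\mathcal A_*$. The elements $\xi_1^{2^i}$ are primitive.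

For every spectrum $X$, $H_*X$ has a left coaction $\psi:H_*X\to\mathcal A_*\otimes H_*X$, and the left $\mathcal A$-action on $H^*X=\mathrm{Hom}(H_*X,\mathbb F_2)$ is dual to it:
$$\psi z=\sum a_i\otimes z_i\quad\Longrightarrow\quad\langle au,z\rangle=\sum\langle a,a_i\rangle\langle u,z_i\rangle .\tag{2}$$
"Comodule" means graded left $\mathcal A_*$-comodule. Since $\mathcal A_*$ lives in degrees $\ge0$, the part of a comodule in degrees $\le n$ is a subcomodule.

For example, the Moore spectrum $S/2$ has $H_*(S/2)$ with basis $x_0,x_1$ in degrees $0,1$, with $\psi x_0=1\otimes x_0$ and $\psi x_1=1\otimes x_1+\xi_1\otimes x_0$. The second term records that $Sq^1$ is nonzero.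

An extended comodule is $\mathcal A_*\otimes U$ with coaction on the left factor. The counit gives $\mathrm{Hom}_{\mathcal A_*}(V,\mathcal A_*\otimes U)=\mathrm{Hom}(V,U)$, which is exact in $V$, so extended comodules are injective. Every $V$ embeds in $\mathcal A_*\otimes V$ by $\psi$, so there are enough injectives. Write $(\Sigma^uV)_n=V_{n-u}$ and
$$\mathrm{Ext}^{s,u}(V,W)=\mathrm{Ext}^s_{\mathcal A_*}(\Sigma^uV,W),\qquad H^{s,u}=\mathrm{Ext}^{s,u}(\mathbb F_2,\mathbb F_2).$$

The tensor product $\otimes=\otimes_{\mathbb F_2}$ of comodules, with diagonal coaction, is exact. For $x\in H^{*,*}$ and $\alpha\in\mathrm{Ext}(V,W)$ we put $x\alpha=(x\otimes1_W)\circ\alpha$. In the derived category this is $x\otimes\alpha$, and by bifunctoriality it is also $\alpha\circ(x\otimes1_V)$; signs are irrelevant mod 2. The first formula is a postcomposition, so multiplication by $x$ commutes with long exact sequences in $V$. The second is a precomposition, so it commutes with long exact sequences in $W$. It also commutes with composition.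

**Definition.** $h_i\in H^{1,2^i}$ is the class of the extension $0\to\mathbb F_2x\to\Phi_*\to\mathbb F_2y\to0$, with $x$ in degree $0$, $y$ in degree $2^i$, and $\psi(y)=1\otimes y+\xi_1^{2^i}\otimes x$.

Tensoring with $V$, the class $h_i\cdot1_V\in\mathrm{Ext}^{1,2^i}(V,V)$ is the class of $0\to V\to V\otimes\Phi_*\to\Sigma^{2^i}V\to0$, in which
$$\psi(vy)=\psi(v)\,y+(\xi_1^{2^i}\otimes1)\psi(v)\,x .\tag{3}$$

We use two cited facts.

**Fact 1** (Adams, *On the non-existence of elements of Hopf invariant one*, Ann. of Math. 72 (1960), Thm 2.5.1; see also J.S.P. Wang, Illinois J. Math. 11 (1967)). $H^{0,*}=\mathbb F_2$. $H^{1,*}$ has basis $\{h_i\}_{i\ge0}$. $H^{2,*}$ has basis $\{h_ih_j: i\le j,\ j\ne i+1\}$, and $h_ih_{i+1}=0$. In $H^{3,*}$, take the products $h_xh_yh_z$ with $x\le y\le z$ and remove those with $y=x+1$, or $z=y+1$, or ($x=y$ and $z=x+2$), or ($y=z=x+2$). The remaining products are linearly independent.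

**Fact 2** (Adams; see also Wang, loc. cit., and Bruner–May–McClure–Steinberger, LNM 1176, Ch. VI). In the mod 2 Adams spectral sequence of the sphere, $d_2h_k=h_0h_{k-1}^2$ for $k\ge4$.

## 3. Adams towers with an arbitrary source

We need the Adams spectral sequence for $[Y,Z]_*$ with no finiteness assumption on $Y$ or $Z$, but we never need it to converge.

**Maps into $H$-modules.** An $H$-module is a spectrum $N$ with an action $H\wedge N\to N$, unital and associative up to homotopy. A basis of the $\mathbb F_2$-vector space $\pi_*N$ gives a map from a wedge of spheres to $N$; it extends to a module map $H\wedge(\text{wedge of spheres})\to N$, which is an isomorphism on $\pi_*$. So $N$ is a wedge of suspensions of $H$, and $H_*N\cong\mathcal A_*\otimes\pi_*N$ is extended. A map $Y\to N$ is the same as a module map $H\wedge Y\to N$. Since $H\wedge Y$ is itself free on a basis of $H_*Y$,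
$$[Y,N]=\mathrm{Hom}(H_*Y,\pi_*N)=\mathrm{Hom}_{\mathcal A_*}(H_*Y,H_*N),\tag{4}$$
and the composite sends $f$ to $H_*f$. In particular, a map into an $H$-module that is zero on $H_*$ is null.

**Definition.** An Adams tower of $Z$ is a sequence $\cdots\to Z_2\to Z_1\to Z_0\simeq Z$ such that each cofibre $Z_n/Z_{n+1}$ is an $H$-module and each $H_*Z_{n+1}\to H_*Z_n$ is $0$. Put $C^n(Z)=H_*(\Sigma^nZ_n/Z_{n+1})$.

A trivial example: for $Z=H$, take $Z_0=H$ and $Z_n=*$ for $n\ge1$.

The zero maps give short exact sequences $0\to H_*Z_n\to H_*(Z_n/Z_{n+1})\to H_*\Sigma Z_{n+1}\to0$. Splicing them gives an injective resolution $H_*Z\to C^*(Z)$. Applying $[\Sigma^*Y,-]$ to the tower gives an exact couple. By (4), its spectral sequence has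
$$E_1^{s,u}=[\Sigma^{u-s}Y,Z_s/Z_{s+1}]=\mathrm{Hom}_{\mathcal A_*}(\Sigma^uH_*Y,C^s(Z)),\qquad E_2^{s,u}=\mathrm{Ext}^{s,u}(H_*Y,H_*Z),\tag{5}$$
and $d_r:E_r^{s,u}\to E_r^{s+r,u+r-1}$. Recall how $d_2$ is computed. If $d_1a=0$ for $a\in[\Sigma^{u-s}Y,Z_s/Z_{s+1}]$, then $a$ lifts to $A\in[\Sigma^{u-s}Y,Z_s/Z_{s+2}]$; the image of $\partial A\in[\Sigma^{u-s-1}Y,Z_{s+2}]$ in $[\Sigma^{u-s-1}Y,Z_{s+2}/Z_{s+3}]$ represents $d_2[a]$. If $a$ lifts all the way to $[\Sigma^{u-s}Y,Z_s]$, then $a$ is a permanent cycle; in particular we may choose $A$ with $\partial A=0$, so $d_2[a]=0$.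

**The canonical tower.** Let $I\to S\to H$ be a fibre sequence. Since $H_*S\to H_*H$ is injective, $H_*I=\Sigma^{-1}\bar{\mathcal A}_*$ with $\bar{\mathcal A}_*=\mathcal A_*/\mathbb F_2$, so $H_*I$ is concentrated in degrees $\ge0$. Put $Z_n=I^{\wedge n}\wedge Z$. Then $Z_n/Z_{n+1}\simeq H\wedge Z_n$, and $Z_n\to H\wedge Z_n$ is injective on $H_*$, being split by the multiplication of $H$ after smashing with $H$. Hence $H_*Z_{n+1}\to H_*Z_n$ is $0$, and this is an Adams tower.

**Extensions give permanent cycles.** The purpose of the following lemma is to turn a spectrum built from two pieces into a statement about $d_2$.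

**Lemma 1.** Let $Z\to X\to Y\xrightarrow{\partial}\Sigma Z$ be a cofibre sequence with $H_*\partial=0$, and let $Q_\bullet$ be an Adams tower of $Z$. Then the class of $0\to H_*Z\to H_*X\to H_*Y\to0$ in $E_2^{1,0}=\mathrm{Ext}^{1,0}(H_*Y,H_*Z)$ is a permanent cycle in the spectral sequence of $Q_\bullet$.

*Proof.* The composite $\Sigma^{-1}Y\to Z\simeq Q_0\to Q_0/Q_1$ is zero on $H_*$, hence null by (4). So $Z\to Q_0/Q_1$ extends over $X$, and we obtain a map of cofibre sequences from $Z\to X\to Y\to\Sigma Z$ to $Q_0\to Q_0/Q_1\to\Sigma Q_1\to\Sigma Q_0$ which is the given equivalence on $Z$. Let $e:Y\to\Sigma Q_1$ be its third component. The composite $Y\to\Sigma Q_1\to\Sigma(Q_1/Q_2)$ is an element of $E_1^{1,0}=[\Sigma^{-1}Y,Q_1/Q_2]$ which lifts to $Q_1$, so it is a permanent cycle.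

Which class does it represent? In homology we have a map of short exact sequences from $0\to H_*Z\to H_*X\to H_*Y\to0$ to $0\to H_*Q_0\to C^0\to H_*\Sigma Q_1\to0$ which is an isomorphism on the left. So the first sequence is the pullback of the second along $H_*e$, and its class is the image of $H_*e$ under the connecting map $\mathrm{Hom}_{\mathcal A_*}(H_*Y,H_*\Sigma Q_1)\to\mathrm{Ext}^1(H_*Y,H_*Z)$. Computed in the resolution $C^*$, that image is the class of the cocycle $H_*Y\to H_*\Sigma Q_1\subset C^1$. This cocycle is our element of $E_1^{1,0}$. $\square$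

## 4. Two cells, and where the two-cell argument stops

Take $M=\mathbb F_2$ in degree $0$ and suppose $X=S^{2^k}\cup e^{2^{k+1}}$ realizes $\Phi(k,k+1)$ with $k\ge4$. The cofibre sequence $S^{2^k}\to X\to S^{2^{k+1}}$ and Lemma 1 say that the class of $H_*X$, which is $h_k$, is a permanent cycle. But $d_2h_k=h_0h_{k-1}^2$ by Fact 2, and this is nonzero by Fact 1: the triple $(x,y,z)=(0,k-1,k-1)$ is not removed, since $k-1\ne1,2$. So there is no such $X$. For $k=3$ the triple is $(0,2,2)$, which is on the removal list, as it should be: $\mathbb{OP}^2$ exists.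

Now try the same for general $M$. Suppose $X$ realizes $M\otimes\Phi(k,k+1)$, and suppose we can write $X$ in a cofibre sequence $Y_0\to X\to Y_1$ in which $H_*Y_0=L$ and $H_*Y_1=K$ are the lower and upper halves of $H_*X$. The link $Sq^{2^k}$ dualizes to an isomorphism $\iota:K\cong\Sigma^{2^k}L$. One expects the class of the extension to be $h_k\iota$, so $h_k\iota$ is a permanent cycle. If $\iota$ came from a map of spectra $\Sigma^{-2^k}Y_1\to Y_0$, then $d_2\iota=0$, and a Leibniz rule would give $h_0h_{k-1}^2\iota=0$.

But $\iota$ need not come from a map: an isomorphism of homology comodules is not always induced by one. For example, $H_*(S/4)$ and $H_*(S^0\vee S^1)$ are isomorphic comodules. (On $S/4$ the operation $Sq^1$, the Bockstein for $\mathbb Z/4$, vanishes, because the degree $0$ class lifts to $H^0(S/4;\mathbb Z/4)=\ker(4:\mathbb Z/4\to\mathbb Z/4)=\mathbb Z/4$.) Yet any map $S/4\to S^0\vee S^1$ induces $\mathbb Z/4\to\mathbb Z$ on $H_0(-;\mathbb Z)$, hence $0$ there and on $H_0(-;\mathbb F_2)$. So all that the Leibniz rule will give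 is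
$$h_0h_{k-1}^2\,\iota=h_kz,\qquad z=d_2(\iota)\ \text{unknown}.\tag{6}$$
Here the two-cell argument stops: we must show that (6) is impossible for every $z$.

After identifying $K$ with $\Sigma^{2^k}L$, (6) becomes an equation in $\mathrm{Ext}^{3,2^k+1}(L,L)$ with $z\in\mathrm{Ext}^{2,1}(L,L)$. If the coaction on $L$ is trivial, we can still decide it by hand. Then $\mathrm{Ext}^{s,u}(L,L)=\prod_{p,q}H^{s,u+p-q}\otimes\mathrm{Hom}(L_p,L_q)$ (the proof of Lemma 3 shows this). The left side of (6) lies in the components $p=q$ and equals $h_0h_{k-1}^2\otimes1$ there, while the components of $z$ with $p=q$ lie in $H^{2,1}$. This group is $0$, as $1$ is not of the form $2^i+2^j$. So (6) fails. When the coaction on $L$ is not trivial, $\mathrm{Ext}(L,L)$ no longer splits by degrees. Off-diagonal components of $z$ such as $h_0^2\in H^{2,2}$ then interact with the diagonal, and $h_0\cdot1_L$ may no longer look like $h_0$.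

The way past this is to treat (6) as a linear relation between $h_k$ and $h_{k-1}^2$ with coefficients in $\mathrm{Ext}(L,L)$: the coefficient of $h_k$ is $z$, that of $h_{k-1}^2$ is $h_0\cdot1_L$. For $k$ large compared with $d$ we show that $h_k$ and $h_{k-1}^2$ are linearly independent over these coefficients in the range of degrees concerned, whatever $L$ is. Then (6) forces $z=0$ and also $h_0\cdot1_L=0$. The latter is impossible for every nonzero $L$ in finitely many degrees.

## 5. Multiplication by $h_0$ is never zero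

**Lemma 2.** Let $V\ne0$ be a comodule concentrated in finitely many degrees. Then $h_0\cdot1_V\ne0$ in $\mathrm{Ext}^{1,1}(V,V)$.

First a case by hand. For $V=H_*(S/2)$ with basis $x_0,x_1$, could the extension (3) with $i=0$ split? A splitting has the form $vy\mapsto vy+f(v)x$ with $f$ linear, raising degree by $1$, and (as computed below) $\psi f=(1\otimes f+\xi_1\otimes1)\psi$. On $x_0$ the right side is $1\otimes f(x_0)+\xi_1\otimes x_0$, which forces $f(x_0)=x_1$, and then the equation holds on $x_0$. On $x_1$ the left side is $0$ because $f(x_1)=0$, while the right side is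
$$(1\otimes f+\xi_1\otimes1)(1\otimes x_1+\xi_1\otimes x_0)=\xi_1\otimes x_1+\xi_1\otimes x_1+\xi_1^2\otimes x_0=\xi_1^2\otimes x_0\ne0 .$$
The first step can be solved, and the failure shows up one step later with $\xi_1^2$ in place of $\xi_1$. The general proof iterates until a power of $\xi_1$ has nothing left to cancel it.

*Proof.* Suppose $h_0\cdot1_V=0$. Then there is a comodule splitting $vy\mapsto vy+f(v)x$, where $f:V\to V$ is linear and raises degree by $1$. Write $\psi v=\sum v'\otimes v''$. By (3), the coaction applied to $vy+f(v)x$ has $x$-component $(\xi_1\otimes1)\psi(v)+\psi(f(v))$. On the other hand, applying the splitting to $\sum v'\otimes v''y$ gives the $x$-component $(1\otimes f)\psi(v)$. So $\psi f=(1\otimes f+\xi_1\otimes1)\psi$, and by iteration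
$$\psi f^N=(1\otimes f+\xi_1\otimes1)^N\psi .$$
The operators $1\otimes f$ and $\xi_1\otimes1$ on $\mathcal A_*\otimes V$ commute. Take $N=2^r$ so large that $f^N=0$; this is possible since $f$ raises degree and $V$ has finitely many degrees. In characteristic $2$,
$$0=\psi f^N=(1\otimes f^N+\xi_1^N\otimes1)\psi=(\xi_1^N\otimes1)\psi .$$
But $\psi$ is injective by the counit axiom, and $\xi_1^N\otimes1$ is injective because $\mathcal A_*$ is a domain. So $V=0$, a contradiction. $\square$

## 6. Independence of $h_k$ and $h_{k-1}^2$ in a window of degrees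

**Lemma 3.** Let $k\ge4$, let $V,W$ be comodules each concentrated in finitely many degrees, and let $e$ be an integer with $|e+p-q|<2^{k-3}$ whenever $V_p\ne0\ne W_q$. Let
$$\Theta_s:\mathrm{Ext}^{s-1,e}(V,W)\oplus\mathrm{Ext}^{s-2,e}(V,W)\to\mathrm{Ext}^{s,2^k+e}(V,W),\qquad(\alpha,\beta)\mapsto h_k\alpha+h_{k-1}^2\beta .$$
Then $\Theta_s$ is an isomorphism for $s\le2$ and a monomorphism for $s=3$.

We only want injectivity of $\Theta_3$. The statements for $s\le2$ are there because they let the induction run.

*Proof.* **Step 1: single degrees.** This step checks the lemma when $V=V_p$ and $W=W_q$, so that both coactions are trivial and everything reduces to Fact 1. The cobar complex computing $\mathrm{Ext}^{s,u}(V,W)$ has terms $\mathrm{Hom}(\Sigma^uV,\bar{\mathcal A}_*^{\otimes s}\otimes W)$. Since $\bar{\mathcal A}_*^{\otimes s}$ is finite in each degree, this is $(\bar{\mathcal A}_*^{\otimes s})_{u+p-q}\otimes\mathrm{Hom}(V_p,W_q)$, even for infinite-dimensional $V,W$. Hence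
$$\mathrm{Ext}^{s,u}(V,W)=H^{s,u+p-q}\otimes\mathrm{Hom}(V_p,W_q),$$
with $H^{*,*}$ acting on the first factor. (For trivial coactions in several degrees, take the product over $p,q$.) Put $\delta=e+p-q$, so $|\delta|<2^{k-3}$. We must study
$$H^{s-1,\delta}\oplus H^{s-2,\delta}\to H^{s,2^k+\delta},\qquad(\alpha,\beta)\mapsto h_k\alpha+h_{k-1}^2\beta .$$

*Case $s\le0$.* Both sides are $0$: the source has negative $s$-degrees, and $2^k+\delta>0$ while $H^{0,*}$ is concentrated in degree $0$.

*Case $s=1$.* The target is nonzero iff $2^k+\delta$ is a power of $2$. As $|\delta|<2^{k-3}$, this means $\delta=0$. The source $H^{0,\delta}$ is also nonzero iff $\delta=0$, and then $1\mapsto h_k$.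

*Case $s=2$.* A basis element $h_ih_j$ of the target has $2^i+2^j=2^k+\delta$ with $i\le j$, $j\ne i+1$. We go through the values of $j$.

- If $j\ge k+1$, then $\delta>2^k$, impossible.
- If $j\le k-2$, then $2^i+2^j\le2^{k-1}$, so $\delta\le-2^{k-1}$, impossible.
- If $j=k-1$: $i=k-1$ gives $\delta=0$; $i=k-2$ is excluded because $j\ne i+1$; and $i\le k-3$ gives $\delta\le-2^{k-1}+2^{k-3}=-3\cdot2^{k-3}$, impossible.
- If $j=k$, then $\delta=2^i<2^{k-3}$, so $i\le k-4$, and $h_ih_k$ is indeed a basis element.

So the target has basis $h_{k-1}^2$ if $\delta=0$, basis $h_ih_k$ if $\delta=2^i$, and is $0$ otherwise. The source $H^{1,\delta}\oplus H^{0,\delta}$ has basis $1\in H^{0,0}$ if $\delta=0$, basis $h_i\in H^{1,2^i}$ if $\delta=2^i$, and is $0$ otherwise. Since $1\mapsto h_{k-1}^2$ and $h_i\mapsto h_kh_i$, the map is an isomorphism.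

*Case $s=3$.* The source $H^{2,\delta}\oplus H^{1,\delta}$ has as basis the $h_ih_j$ with $i\le j\ne i+1$ and $2^i+2^j=\delta<2^{k-3}$, so $j\le k-4$, together with $h_m$ if $\delta=2^m$, so $m\le k-4$. Their images are $h_ih_jh_k$ and $h_mh_{k-1}^2$, which are distinct products. We check the removal list. For $(i,j,k)$: $j\ne i+1$; $k\ne j+1$; $k\ne i+2$; $j\ne k$. For $(m,k-1,k-1)$: $k-1\ne m+1$; the last two entries do not differ by $1$; $m\ne k-1$; and $k-1\ne m+2$ because $m\le k-4$. So none is removed, the images are independent, and the map is a monomorphism.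

**Step 2: several degrees.** This step removes the assumption on $V$ and $W$ by induction on their numbers of nonzero degrees. If $V$ or $W$ is $0$ there is nothing to prove. If $V$ has at least two nonzero degrees, let $V'\subset V$ be its lowest nonzero degree, a subcomodule, and $V''=V/V'$. The hypothesis on degrees passes to $V'$ and $V''$. Multiplication by $h_k$ and $h_{k-1}^2$ commutes with the long exact sequences, so the maps $\Theta$ form a map from
$$\mathcal S^{s-1}(V')\to\mathcal S^s(V'')\to\mathcal S^s(V)\to\mathcal S^s(V')\to\mathcal S^{s+1}(V''),\qquad\mathcal S^s(-)=\mathrm{Ext}^{s-1,e}(-,W)\oplus\mathrm{Ext}^{s-2,e}(-,W),$$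
to the exact sequence
$$\mathrm{Ext}^{s-1}(V')\to\mathrm{Ext}^s(V'')\to\mathrm{Ext}^s(V)\to\mathrm{Ext}^s(V')\to\mathrm{Ext}^{s+1}(V'')$$
of groups $\mathrm{Ext}^{*,2^k+e}(-,W)$. The two halves of the five lemma now apply.

For $s\le3$: $\Theta_s$ is mono for $V$ if $\Theta_s$ is mono for $V'$ and $V''$ and $\Theta_{s-1}$ is epi for $V'$. These hold by induction, since $s-1\le2$.

For $s\le2$: $\Theta_s$ is epi for $V$ if $\Theta_s$ is epi for $V'$ and $V''$ and $\Theta_{s+1}$ is mono for $V''$. These hold by induction, since $s+1\le3$.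

For $W$, use $0\to W'\to W\to W''\to0$ with $W'$ the lowest degree and the sequence $\mathrm{Ext}^{s-1}(W'')\to\mathrm{Ext}^s(W')\to\mathrm{Ext}^s(W)\to\mathrm{Ext}^s(W'')\to\mathrm{Ext}^{s+1}(W')$. The argument is the same, with $W'',W'$ in the roles of $V',V''$. $\square$

The window is as wide as Fact 1 allows with this argument: at $\delta=2^{k-3}$ the image of $h_{k-3}$ would be $h_{k-3}h_{k-1}^2$, and the triple $(k-3,k-1,k-1)$ is on the removal list.

**Corollary 4.** Let $V\ne0$ be a comodule concentrated in an interval of degrees of length $d$ with $2^{k-3}>d+1$. Then $h_0h_{k-1}^2\cdot1_V\notin h_k\cdot\mathrm{Ext}^{2,1}(V,V)$ in $\mathrm{Ext}^{3,2^k+1}(V,V)$.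

*Proof.* Take $W=V$ and $e=1$. For nonzero $V_p,V_q$ we have $|1+p-q|\le d+1<2^{k-3}$, and $k\ge4$, so Lemma 3 applies. If $h_0h_{k-1}^2\cdot1_V=h_kz$ with $z\in\mathrm{Ext}^{2,1}(V,V)$, then $\Theta_3(z,h_0\cdot1_V)=h_kz+h_{k-1}^2(h_0\cdot1_V)=0$. Hence $h_0\cdot1_V=0$, contradicting Lemma 2. $\square$

So relation (6) can never hold. It remains to show that a realization forces it: we need the Leibniz rule for a class $\iota$ that need not survive, and the cofibre sequence $Y_0\to X\to Y_1$ for an arbitrary spectrum $X$.

## 7. The Leibniz rule $d_2(x\alpha)=(d_2x)\alpha+x\,(d_2\alpha)$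

**Making towers into inclusions.** We form unions inside smash products, so we fix a model: symmetric spectra of pointed simplicial sets. We use that this is a symmetric monoidal model category, so that the pushout-product of two cofibrations is a cofibration, and that cofibrations are levelwise injective. Thus unions and intersections of subobjects are formed as for sets, and quotients by subobjects are cofibres.

Given a tower, represent its terms by objects that are cofibrant and fibrant, and its maps by actual maps $f_n:Z_{n+1}\to Z_n$. Let $M_n$ be the mapping cylinder of $f_n$, and let $\tilde Z_n$ be the infinite telescope $M_n\cup_{Z_{n+1}}M_{n+1}\cup_{Z_{n+2}}M_{n+2}\cup\cdots$. Each new $M_m$ is glued on along its target end $Z_m\to M_m$, which is a cofibration and an equivalence, so $Z_n\to\tilde Z_n$ is an equivalence. And $\tilde Z_n=\tilde Z_{n+1}\cup_{Z_{n+1}}M_n$ is obtained by gluing along the source end $Z_{n+1}\to M_n$, a cofibration, so $\tilde Z_{n+1}\to\tilde Z_n$ is a cofibration between cofibrant objects. From now on we write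 the maps of such towers as inclusions.

**Smashing two pairs.** Let $A'\subset A$ and $B'\subset B$ be cofibrations between cofibrant spectra, and let $P=A'\wedge B\cup A\wedge B'\subset A\wedge B$. Then $A\wedge B/P=(A/A')\wedge(B/B')$. Since the pushout of $A'\wedge B$ and $A\wedge B'$ along $A'\wedge B'$ injects into $A\wedge B$,
$$A'\wedge B\cap A\wedge B'=A'\wedge B',\tag{7}$$
and therefore $P/(A'\wedge B')=A'\wedge(B/B')\vee(A/A')\wedge B'$. The composite
$$(A/A')\wedge(B/B')\to\Sigma P\to\Sigma A'\wedge(B/B')\ \vee\ \Sigma(A/A')\wedge B'\tag{8}$$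
has components $\partial\wedge1$ and $1\wedge\partial$, up to sign. For the first, divide out $A\wedge B'$: the pair $(A\wedge B,P)$ maps to $(A\wedge(B/B'),A'\wedge(B/B'))$, this is the identity on quotients, and the connecting map of the second pair is $\partial\wedge1$. The second component is found symmetrically, by dividing out $A'\wedge B$.

**The product tower.** Let $S_\bullet$ and $Z_\bullet$ be the canonical towers of $S$ and $Z$, made into inclusions, and put
$$Q_n=\bigcup_{i+j=n}S_i\wedge Z_j\subset S_0\wedge Z_0 .$$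
If neither of $S_i\wedge Z_j$ and $S_{i'}\wedge Z_{j'}$ contains the other, say $i<i'$ and $j>j'$, then (7) inside $S_i\wedge Z_{j'}$ shows that their intersection is $S_{i'}\wedge Z_j$; so in every case it is $S_{\max(i,i')}\wedge Z_{\max(j,j')}$. Consequently two different terms of the union $Q_n$ intersect inside $Q_{n+1}$, and for $i+j=n$ we have $S_i\wedge Z_j\cap Q_{n+1}=S_{i+1}\wedge Z_j\cup S_i\wedge Z_{j+1}$. Therefore
$$Q_n/Q_{n+1}=\bigvee_{i+j=n}(S_i/S_{i+1})\wedge(Z_j/Z_{j+1}).\tag{9}$$

**Lemma 5.** (i) $Q_\bullet$ is an Adams tower of $Z$, with $C^*(Q)=C^*(S)\otimes C^*(Z)$.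

(ii) Let $x\in H^{1,p}=E_2^{1,p}(S,S)$ and $\alpha\in\mathrm{Ext}^{0,q}(H_*Y,H_*Z)$, and let $d_2x$ and $d_2\alpha$ be computed with $S_\bullet$ and $Z_\bullet$. Then in the spectral sequence of $Q_\bullet$, $d_2(x\alpha)=(d_2x)\alpha+x\,(d_2\alpha)$.

*Proof of (i).* **Step 1: the complex.** This step identifies $C^*(Q)$. We have $Q_0=S_0\wedge Z_0\simeq Z$, and by (9) each $Q_n/Q_{n+1}$ is an $H$-module. By Künneth, $C^n(Q)=\bigoplus_{i+j=n}C^i(S)\otimes C^j(Z)$. On the summand $(i,j)$ the differential is induced by $Q_n/Q_{n+1}\to\Sigma Q_{n+1}\to\Sigma(Q_{n+1}/Q_{n+2})$. It is computed by (8) with $(A,A')=(S_i,S_{i+1})$ and $(B,B')=(Z_j,Z_{j+1})$, because $P\subset Q_{n+1}$ and $A'\wedge B'=S_{i+1}\wedge Z_{j+1}\subset Q_{n+2}$. So it is $d\otimes1+1\otimes d$. Thus $C^*(Q)=C^*(S)\otimes C^*(Z)$, with augmentation the tensor product of the augmentations, and the algebraic Künneth theorem shows that $0\to H_*Z\to C^0(Q)\to C^1(Q)\to\cdots$ is exact.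

**Step 2: the maps $Q_{n+1}\to Q_n$ are zero on $H_*$.** For this we show by induction on $n$ that $H_*Q_n\to H_*(Q_n/Q_{n+1})$ is injective; the long exact sequence then gives the claim. For $n=0$ this is the injectivity of the augmentation. Suppose it holds up to $n$. Then $H_*(Q_n/Q_{n+1})\to H_*\Sigma Q_{n+1}$ is onto with kernel the image of $H_*Q_n$. That image, suitably suspended, is the image of $C^{n-1}(Q)\to C^n(Q)$, since $C^{n-1}(Q)$ maps onto $H_*\Sigma^nQ_n$ by the inductive hypothesis for $n-1$; for $n=0$ it is the image of the augmentation. By exactness it is the kernel of $C^n(Q)\to C^{n+1}(Q)$. So the surjection $H_*(Q_n/Q_{n+1})\to H_*\Sigma Q_{n+1}$ and its composite with $H_*\Sigma Q_{n+1}\to H_*\Sigma(Q_{n+1}/Q_{n+2})$ have the same kernel, which means that the last map is injective. This is the claim for $n+1$, and (i) is proved.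

**Step 3: products.** This step says how $x\alpha$ looks in $E_1$. Let cocycles $a\in\mathrm{Hom}_{\mathcal A_*}(\Sigma^p\mathbb F_2,C^i(S))$ and $b\in\mathrm{Hom}_{\mathcal A_*}(\Sigma^qH_*Y,C^j(Z))$ represent $x$ and $\alpha$. Then $a\otimes b$, with values in $C^i(S)\otimes C^j(Z)\subset C^{i+j}(Q)$, represents $x\otimes\alpha=x\alpha$, because $\mathbb F_2\to C^*(S)$, $H_*Z\to C^*(Z)$ and their tensor product are quasi-isomorphisms. Under (4), $a\otimes b$ corresponds to the smash product $a\wedge b$.

*Proof of (ii).* **Step 4: lifting the factors.** This step computes $d_2x$ and $d_2\alpha$ by explicit lifts. Let $a\in\pi_{p-1}(S_1/S_2)$ and $b\in[\Sigma^qY,Z_0/Z_1]$ represent $x$ and $\alpha$. As $d_1a=0$ and $d_1b=0$, they lift to $A\in\pi_{p-1}(S_1/S_3)$ and $B\in[\Sigma^qY,Z_0/Z_2]$. Let $a'$ be the image of $\partial A$ in $\pi_{p-2}(S_3/S_4)$ and $b'$ the image of $\partial B$ in $[\Sigma^{q-1}Y,Z_2/Z_3]$. These represent $d_2x$ and $d_2\alpha$.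

**Step 5: the boundary of $A\wedge B$.** This step uses $A\wedge B$ to lift $a\wedge b$, and computes its boundary. Let $P=S_3\wedge Z_0\cup S_1\wedge Z_2\subset Q_3$. Then $A\wedge B$ maps to $(S_1/S_3)\wedge(Z_0/Z_2)=(S_1\wedge Z_0)/P$. Its composite with $(S_1\wedge Z_0)/P\to Q_1/Q_3$ lifts $a\wedge b$ from $Q_1/Q_2$ to $Q_1/Q_3$. So $d_2[a\otimes b]$ is represented by the image of $A\wedge B$ under
$$(S_1/S_3)\wedge(Z_0/Z_2)\to\Sigma P\to\Sigma Q_3\to\Sigma(Q_3/Q_4).$$
Since $S_3\wedge Z_2\subset Q_5\subset Q_4$, this composite factors through (8) for the pairs $(S_1,S_3)$ and $(Z_0,Z_2)$. So the representative is the sum, up to signs, of the images of $\partial A\wedge B$ and $A\wedge\partial B$ under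
$$S_3\wedge(Z_0/Z_2)\to Q_3/Q_4,\qquad(S_1/S_3)\wedge Z_2\to Q_3/Q_4 .$$
The first map kills $S_4\wedge Z_0$ and $S_3\wedge Z_1$, both contained in $Q_4$, so it factors through $(S_3/S_4)\wedge(Z_0/Z_1)$, and $\partial A\wedge B$ becomes $a'\wedge b$. The second kills $S_2\wedge Z_2$ and $S_1\wedge Z_3$, so it factors through $(S_1/S_2)\wedge(Z_2/Z_3)$, and $A\wedge\partial B$ becomes $a\wedge b'$. Signs do not matter, because the group is an $\mathbb F_2$-vector space. Hence $d_2(x\alpha)$ is represented by $a'\wedge b+a\wedge b'$, that is, by $(d_2x)\alpha+x\,(d_2\alpha)$ according to Step 3. $\square$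

## 8. Cutting a spectrum according to its mod 2 homology

A realization $X$ is an arbitrary spectrum. It need not be bounded below: $S\vee\bigvee_{n\ge0}\Sigma^{-n}H\mathbb Q$ has the mod 2 homology of $S$, since $H\wedge H\mathbb Q=0$. And a bounded below spectrum can have homotopy below its mod 2 homology: in $S^5\vee S/3$ the summand $S/3$ is invisible to $H_*$, since $3$ is invertible in $\mathbb F_2$. The next lemma repairs both defects and then splits off the upper part of the homology.

**Lemma 6.** Let $X$ be a spectrum with $H_iX=0$ for $i<b$.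

(a) There is a map $X\to\hat X$ inducing an isomorphism on $H_*$, with $\hat X$ bounded below.

(b) If $X$ is bounded below and $n\in\mathbb Z$, there is a map $X\to X_{>n}$ with $X_{>n}$ bounded below, inducing isomorphisms on $H_i$ for $i>n$, and with $H_i(X_{>n})=0$ for $i\le n$.

*Proof of (a).* **Step 1: a bounded below completion.** This step constructs $\hat X$. Let $X_s=I^{\wedge s}\wedge X$ and $\hat X=\operatorname{holim}_sX/X_s$. The fibre of $X/X_{s+1}\to X/X_s$ is $X_s/X_{s+1}\simeq H\wedge X_s$, with homotopy $(H_*I)^{\otimes s}\otimes H_*X$, which vanishes in degrees $<b$ because $H_*I$ is in degrees $\ge0$. As $X/X_0=*$, induction gives $\pi_i(X/X_s)=0$ for $i<b$ and all $s$. The Milnor sequence $0\to\lim^1\pi_{i+1}(X/X_s)\to\pi_i\hat X\to\lim\pi_i(X/X_s)\to0$ gives $\pi_i\hat X=0$ for $i<b-1$.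

**Step 2: $H\wedge-$ commutes with this limit.** This is needed to compute $H_*\hat X$. The spectrum $H$ has finite skeleta $H^{(n)}$ with $H/H^{(n)}$ $n$-connected. Smashing with the finite spectrum $H^{(n)}$ commutes with $\operatorname{holim}$. The cofibre $(H/H^{(n)})\wedge\hat X$ is $(n+b-1)$-connected, since $\hat X$ is $(b-2)$-connected. The cofibre $\operatorname{holim}_s(H/H^{(n)})\wedge(X/X_s)$ is also $(n+b-1)$-connected, since each term is $(n+b)$-connected. So $H\wedge\hat X\to\operatorname{holim}_sH\wedge(X/X_s)$ is an isomorphism on $\pi_i$ for $i<n+b-1$. Let $n\to\infty$.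

**Step 3: the homology.** This step shows $H_*X\cong H_*\hat X$. For $s\ge1$ the map $H_*X_s\to H_*X$ is $0$, so there are exact sequences
$$0\to H_*X\to H_*(X/X_s)\to H_{*-1}X_s\to0 .$$
The transition maps are the identity on the first terms and zero on the last. The last terms therefore have $\lim=\lim^1=0$, so $H_*X\cong\lim_sH_*(X/X_s)$ and $\lim^1_sH_*(X/X_s)=0$. By Step 2 and the Milnor sequence, $H_*\hat X\cong\lim_sH_*(X/X_s)$, and the composite $H_*X\to H_*\hat X\cong\lim_sH_*(X/X_s)$ is the isomorphism just found. So $H_*X\cong H_*\hat X$.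

*Proof of (b).* **Step 4: 2-completion gives connectivity.** This step prepares for Hurewicz. We claim: if $C$ is bounded below, $H_iC=0$ for $i<n$, and $\hat C=\operatorname{holim}_rC/2^r$ with $C/2^r=C\wedge S/2^r$, then $\hat C$ is $(n-1)$-connected and $C\to\hat C$ is an $H_*$-isomorphism.

*Connectivity.* The group $\pi_m(C/2)$ is an extension of a subgroup of $\pi_{m-1}C$ killed by $2$ by $\pi_mC\otimes\mathbb F_2$, so it is killed by $4$. Also $H_i(C/2)=H_iC\oplus H_{i-1}C=0$ for $i<n$. If $C/2$ has any nonzero homotopy, let $\pi_m(C/2)$ be the lowest nonzero group. By Hurewicz, $H_m(C/2)=\pi_m(C/2)\otimes\mathbb F_2$. This is nonzero: a group $G$ with $4G=0$ and $G=2G$ satisfies $G=4G=0$. So $m\ge n$, and $C/2$ is $(n-1)$-connected. The map $C/2^{r+1}\to C/2^r$ is induced by $2$ on the source of $2^{r+1}:C\to C$ and by the identity on its target, so its fibre is $C/2$. By induction all $C/2^r$ are $(n-1)$-connected, and $\pi_n(C/2^{r+1})\to\pi_n(C/2^r)$ is onto since $\pi_{n-1}(C/2)=0$. Hence $\lim^1_r\pi_n(C/2^r)=0$, and the Milnor sequence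 shows that $\hat C$ is $(n-1)$-connected.

*Homology.* The fibre of $C\to C/2^r$ is $C$, with transition maps $2$. So the fibre $F$ of $C\to\hat C$ is $\operatorname{holim}(\cdots\xrightarrow{2}C\xrightarrow{2}C)$, and $F\wedge S/2=\operatorname{holim}(\cdots\xrightarrow{2}C/2\xrightarrow{2}C/2)$. Now $4=0$ on $S/2$: the group $[S/2,S/2]$ sits in an exact sequence between $\pi_1(S/2)$ and $\pi_0(S/2)$, both of which are $\mathbb Z/2$, so it is killed by $4$. Hence $4=0$ on $C/2$, the composite of any two consecutive maps in this sequence is null, and $F\wedge S/2=0$. Since $2=0$ on $H$, $H\wedge F\wedge S/2\simeq H\wedge F\vee\Sigma H\wedge F$. So $H\wedge F=0$, and the claim is proved.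

**Step 5: killing homology from the bottom.** This step builds $X_{>n}$ by induction on $n$. For $n<b$ take $X_{>n}=X$. Given $X_{>n-1}$, which has $H_i=0$ for $i<n$, replace it by its completion $C$ from Step 4, which is $(n-1)$-connected and has the same homology. By Hurewicz $\pi_nC\otimes\mathbb F_2=H_nC$, so we may choose elements of $\pi_nC$ that map to a basis of $H_nC$. They give a map from a wedge $W$ of copies of $S^n$ to $C$ inducing an isomorphism on $H_n$. Let $X_{>n}$ be its cofibre. It is $(n-1)$-connected. In the long exact sequence $H_iW\to H_iC\to H_i(X_{>n})\to H_{i-1}W\to H_{i-1}C$, the isomorphism on $H_n$ makes $H_{n+1}C\to H_{n+1}(X_{>n})$ an isomorphism and $H_n(X_{>n})=0$; in degrees $>n+1$ the map $H_iC\to H_i(X_{>n})$ is an isomorphism because $W$ does not contribute; and in degrees $<n$ everything is $0$. The composite $X\to X_{>n-1}\to C\to X_{>n}$ is the required map. $\square$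

## 9. Proof that $M\otimes\Phi(k,k+1)$ is not realizable

Suppose $H^*X\cong M\otimes\Phi(k,k+1)$ for a spectrum $X$, with $2^{k-3}>d+1$; in particular $k\ge4$ and $2^k>d$. Since $H^*X=\mathrm{Hom}(H_*X,\mathbb F_2)$, $H_*X$ is concentrated in the intervals $[b+2^k,t+2^k]$ and $[b+2^{k+1},t+2^{k+1}]$, which are disjoint as $2^k>d$. By Lemma 6(a) we may assume that $X$ is bounded below; the map $X\to\hat X$ preserves $H_*$ as a comodule, hence also $H^*$. Let $L$ and $K$ be the parts of $H_*X$ in the lower and the upper interval. Then $L$ is a subcomodule, $K=H_*X/L$ as a comodule, and $H_*X=L\oplus K$ as vector spaces. Moreover $L\ne0$, since $L^*\cong M\otimes x\ne0$.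

**Step 1: the extension class is $h_k\iota$.** This step translates the $\mathcal A$-module structure into the comodule extension $0\to L\to H_*X\to K\to0$. Write $\xi=\xi_1^{2^k}$.

*The map $\sigma$.* Let $\sigma:K\to L$ be $\sigma(z)=\sum\langle Sq^{2^k},a_i\rangle z_i$, where $\psi z=\sum a_i\otimes z_i$. It is linear of degree $-2^k$, and by (2) its dual is $Sq^{2^k}:L^*\to K^*$. By (1) this dual is the bijection $m\otimes x\mapsto m\otimes y$, so $\sigma$ is bijective.

*The action on $M\otimes\Phi(k,k+1)$.* An element $a''\in\mathcal A$ of degree $2^k$ acts on $x$ by $a''x=\langle a'',\xi\rangle y$. Indeed, decomposables act trivially on $x$, because the first factor applied lands in a zero group; $\xi$ is primitive, so it pairs to zero with decomposables; $Sq^{2^k}$ spans the indecomposables of this degree; and $\langle Sq^{2^k},\xi\rangle=\langle Sq^1,\xi_1\rangle^{2^k}=1$, by dualizing the $2^k$-fold product of $\xi_1$ to the iterated coproduct of $Sq^{2^k}$. For $a\in\mathcal A$ with coproduct $\sum a'\otimes a''$ and $c\in\mathcal A_*$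 put $a\cap c=\sum\langle a'',c\rangle a'$. Then $\langle a\cap c,c'\rangle=\langle a,c'c\rangle$ for all $c'\in\mathcal A_*$. The only terms of the Cartan formula that act nontrivially on $x$ have $|a''|=0$ or $|a''|=2^k$, so
$$a(m\otimes x)=am\otimes x+(a\cap\xi)m\otimes y,\qquad a(m\otimes y)=am\otimes y .\tag{10}$$

*Dualizing.* Give $L^*$ the $\mathcal A$-module structure of the quotient $H^*X/K^*$; by (10) it is that of $M\otimes x$ with $a(m\otimes x)=am\otimes x$, and it is dual to $\psi_L$. Let $z\in K$, $v=\sigma z$, and $\psi_L(v)=\sum v'\otimes v''$. Let $u\in L^*$. The second formula in (10) says $a\,\sigma^*u=\sigma^*(au)$, so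
$$\langle a\,\sigma^*u,z\rangle=\langle au,v\rangle=\sum\langle a,v'\rangle\langle u,v''\rangle=\sum\langle a,v'\rangle\langle\sigma^*u,\sigma^{-1}v''\rangle .$$
Now regard $u$ as an element of $H^*X$ in the lower degrees. By the first formula in (10), the $K^*$-component of $au$ is $\sigma^*((a\cap\xi)u)$, so
$$\langle au,z\rangle=\langle(a\cap\xi)u,v\rangle=\sum\langle a\cap\xi,v'\rangle\langle u,v''\rangle=\sum\langle a,v'\xi\rangle\langle u,v''\rangle .$$
Every element of $K^*$ has the form $\sigma^*u$, and elements of $\mathcal A_*\otimes K$ and $\mathcal A_*\otimes L$ are determined by their pairings with $\mathcal A\otimes K^*$ and $\mathcal A\otimes L^*$. Comparing with (2), we find that $\psi(z)$ has $\mathcal A_*\otimes K$-component $(1\otimes\sigma^{-1})\psi_L(v)$ and $\mathcal A_*\otimes L$-component $(\xi\otimes1)\psi_L(v)$.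

*Conclusion.* The first component says that $\sigma:K\cong\Sigma^{2^k}L$ is an isomorphism of comodules. Comparing both components with (3) for $i=k$, the map that is the identity on $L$ and sends $z\in K$ to $\sigma(z)y$ identifies $H_*X$ with $L\otimes\Phi_*$. Write $\iota\in\mathrm{Ext}^{0,-2^k}(K,L)=\mathrm{Hom}_{\mathcal A_*}(\Sigma^{-2^k}K,L)$ for the isomorphism given by $\sigma$. Then $0\to L\to H_*X\to K\to0$ is the pullback along $\sigma$ of the extension with class $h_k\cdot1_L$, so its class is $h_k\iota\in\mathrm{Ext}^{1,0}(K,L)$.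

**Step 2: splitting $X$.** This step realizes the extension by a cofibre sequence, so that Lemma 1 applies. Apply Lemma 6(b) with $n=t+2^k$, and put $Y_1=X_{>n}$ and $Y_0=\mathrm{fib}(X\to Y_1)$. The map $H_*X\to H_*Y_1$ is onto with kernel $L$. So the cofibre sequence $Y_0\to X\to Y_1\xrightarrow{\partial}\Sigma Y_0$ has $H_*\partial=0$ and induces $0\to L\to H_*X\to K\to0$, with $H_*Y_0=L$ and $H_*Y_1=K$. Let $Q_\bullet$ be the Adams tower of $Z=Y_0$ from Lemma 5. By Lemma 1, $h_k\iota\in E_2^{1,0}$ is a permanent cycle in the spectral sequence of $Q_\bullet$ with source $Y=Y_1$.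

**Step 3: the contradiction.** This step derives relation (6) and applies Corollary 4. By Lemma 5(ii) with $x=h_k$, $p=2^k$, $\alpha=\iota$, $q=-2^k$, and by Fact 2, in $\mathrm{Ext}^{3,1}(K,L)$
$$0=d_2(h_k\iota)=h_0h_{k-1}^2\,\iota+h_kz,\qquad z=d_2(\iota)\in\mathrm{Ext}^{2,1-2^k}(K,L).$$
Identify $K$ with $\Sigma^{2^k}L$ by $\iota$. Then $\mathrm{Ext}^{s,u}(K,L)=\mathrm{Ext}^{s,u+2^k}(L,L)$, and $\iota$ becomes $1_L$. We obtain
$$h_0h_{k-1}^2\cdot1_L=h_kz\quad\text{in }\mathrm{Ext}^{3,2^k+1}(L,L),\qquad z\in\mathrm{Ext}^{2,1}(L,L).$$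
But $L\ne0$ is concentrated in an interval of length $d$, and $2^{k-3}>d+1$, so Corollary 4 says that this is impossible. Hence no spectrum, and therefore no space, realizes $M\otimes\Phi(k,k+1)$.

For fixed $M$ the condition $2^{k-3}>d+1$ holds for all large $k$, so the Local Realization Conjecture is true. $\blacksquare$
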